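# Stationary states of a coagulation-fragmentation equation with kernels $a=jk$, $b=1$

## Stationary solutions for every mass below one

**Theorem A.** For densities $\rho(j,t)\ge 0$ of clusters of size $j\in\mathbb N=\{1,2,\dots\}$ at time $t\ge0$, consider the discrete coagulation-fragmentation equation
$$\rho_t(j,t)=Q_c(\rho)(j,t)+Q_f(\rho)(j,t)\ \text{ on }\mathbb N\times(0,\infty),\qquad \rho(j,0)=\rho_0(j)\ \text{ on }\mathbb N,\tag{CF}$$
$$Q_c(\rho)(j,t)=\frac12\sum_{k=1}^{j-1}a(j-k,k)\rho(j-k,t)\rho(k,t)-\rho(j,t)\sum_{k=1}^\infty a(j,k)\rho(k,t),$$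
$$Q_f(\rho)(j,t)=-\frac12\rho(j,t)\sum_{k=1}^{j-1}b(j-k,k)+\sum_{k=1}^\infty b(j,k)\rho(j+k,t),$$
with $a(j,k)=jk$ and $b(j,k)=1$. Write $m_1(\sigma)=\sum_{j\ge1}j\sigma(j)$ for the mass of $\sigma:\mathbb N\to[0,\infty)$. A stationary solution is a function $\tilde\rho:\mathbb N\to[0,\infty)$ with $m_1(\tilde\rho)<\infty$ and $Q_c(\tilde\rho)(j)+Q_f(\tilde\rho)(j)=0$ for every $j\in\mathbb N$.

Let $0<m<1$ (in particular $\frac12<m<1$). Then (CF) has exactly one stationary solution $\tilde\rho$ with $m_1(\tilde\rho)=m$. It satisfies, for all $l\in\mathbb N$,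
$$\tilde\rho(l)=\frac{2m(1-m)}{(2m+1)l+1}+\frac{1}{(2m+1)l+1}\left(\sum_{i=1}^{l-1}i(l-i)\tilde\rho(i)\tilde\rho(l-i)-2\sum_{i=1}^{l-1}\tilde\rho(i)\right),\tag{R}$$
and moreover $\tilde\rho(l)>0$ for all $l$ and $\sum_l\tilde\rho(l)=m(1-m)$.

**Theorem B.**

1. *(Classification.)* For $m>0$, a stationary solution of mass $m$ exists if and only if $m<1$. For the kernels $a=Ajk$, $b=B$ with constants $A,B>0$, it exists if and only if $m<B/A$; it is then unique and equals $\frac BA$ times the solution of Theorem A with mass $Am/B$.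
2. *(Sharp positivity threshold.)* For $m>0$, $s>0$ let $\rho=\rho_{m,s}$ be defined by (R) with $m(1-m)$ replaced by $s$, and let $T_l=s-\sum_{i\le l}\rho(i)$. Then $T_l\ge0$ for all $l$ if and only if $s\le m(1-m)$. In that case $\rho>0$, $\sum_l\rho(l)=s$, and $m_1(\rho)=m-\frac12+\sqrt{(m-\frac12)^2+s}$.
3. *(Exact tails.)* Let $0<m<1$ and let $R$ be the radius of convergence of $\sum_l\tilde\rho(l)z^l$. Then $1<R\le\frac{(m+1)^2}{2m(1-m)}$, $\ \sum_l l\tilde\rho(l)R^l=m+\frac12$, and
$$\tilde\rho(l)\sim\frac{c}{2\sqrt\pi}\,l^{-5/2}R^{-l},\qquad c^2=\frac{(2m+1)(1+R)^2-(8m+1)R}{2(R^2-1)}>0.$$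

## Reading the equation and the recursion

The operator $Q_c$ describes merging. Two clusters of sizes $j-k$ and $k$ merge into one of size $j$, at a rate proportional to the product of their sizes; the factor $\frac12$ is there because the pair is unordered. The negative term of $Q_c$ counts clusters of size $j$ that merge with anything. The operator $Q_f$ describes splitting. A cluster of size $j$ breaks into $(j-k,k)$, with the same rate for each $k$, and clusters of size $j$ are gained from larger clusters.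

In a stationary solution all four effects balance at every size. The question is for which masses this can happen. The problem is from Jiwoong Jang and Hung V. Tran, "Discrete Coagulation-Fragmentation equations with multiplicative coagulation kernel and constant fragmentation kernel", arXiv:2409.17974 (2024). There is a unique stationary solution for $m\in(0,\frac12]$, which satisfies (R), and none for $m\ge1$; the question asks about $\frac12<m<1$. Theorem A answers it affirmatively. The proof below treats all $m\in(0,1)$ at once and does not use the two quoted facts.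

Formula (R) computes $\tilde\rho(1),\tilde\rho(2),\dots$ one after the other, so it produces exactly one real sequence for each $m$. What (R) does not show is that the numbers are nonnegative, that they sum to something finite, or that their mass is the $m$ we put in. That is where the work lies. Part 2 of Theorem B says how delicate positivity is: if the constant $m(1-m)$ in (R) is replaced by a larger $s$, the recursively defined tail $T_l$ becomes negative for some $l$.

A small negative example will return later. A function $\rho\neq0$ with finite support is never stationary. If $n$ is the largest size with $\rho(n)>0$, look at size $2n$: there $\rho(2n)=0$ and all larger densities vanish, so the only surviving term of $Q_c+Q_f$ is the gain from merging, $\frac12 n^2\rho(n)^2>0$. A finite sequence can be stationary at sizes up to $n$ at best, and it has a defect at sizes between $n+1$ and $2n$.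

**Notation.** Throughout, $\lambda=2m+1$. For $m>0$ and $s\ge0$ put $T_0=s$ and define recursively, for $l\ge1$,
$$(\lambda l+1)\rho(l)=c_l+2T_{l-1},\qquad c_l=\sum_{i=1}^{l-1}h_ih_{l-i},\qquad h_i=i\rho(i),\qquad T_l=s-\sum_{i\le l}\rho(i).\tag{1}$$
For $s=m(1-m)$ this is exactly (R). Each $T_l$ is a polynomial in $s$ with coefficients continuous in $m$, since the divisors $\lambda l+1$ are positive; so $T_l$ depends continuously on $(m,s)$.

Put
$$p_+(m,s)=m-\tfrac12+\sqrt{(m-\tfrac12)^2+s},$$
the larger root of the quadratic $p^2-(2m-1)p-s$. For $s>0$ the product of the roots is $-s<0$, so $p_+$ is the only root that is $\ge0$. At $p=m$ the quadratic equals $m(1-m)-s$, and $m$ lies to the right of the vertex $m-\frac12$. Hence, for $s\ge 0$,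
$$p_+<m\iff s<m(1-m),\qquad p_+=m\iff s=m(1-m),\qquad p_+>m\iff s>m(1-m).\tag{2}$$

With $z=e^{-x}$, $x>0$, we use
$$\frac{1+z}{1-z}=\coth\frac x2,\qquad \frac{2z}{1-z}=\coth\frac x2-1,\qquad 2\le x\coth\frac x2\le2+\frac{x^2}6.\tag{3}$$
For the last pair put $y=x/2$. The lower bound is $\tanh y\le y$. The upper bound is $y\cosh y\le(1+\frac{y^2}3)\sinh y$, which holds coefficient by coefficient. At $y^{2k+1}$ with $k\ge1$, after multiplication by $(2k+1)!$, it reads $2k+1\le1+\frac{2k(2k+1)}3$, that is, $3\le2k+1$; at $k=0$ there is equality.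

## Balance at every size is the same as the recursion

**Lemma 1.** (a) A stationary $\rho\ge0$ with mass $m>0$ satisfies $\sum_l\rho(l)=m(1-m)$ and (R). Hence $m<1$, and $\rho$ is unique. (b) If $\rho\ge0$ satisfies (R), $\sum_l\rho(l)=m(1-m)$ and $m_1(\rho)=m$, then $\rho$ is stationary.

**Proof.** The purpose is to sum the balance over all sizes, which fixes the total number of clusters. If $m_1(\rho)=m$, then $\sum_ka(j,k)\rho(k)=jm$, and $2(Q_c+Q_f)(j)=0$ reads
$$c_j-2mj\rho(j)-(j-1)\rho(j)+2\sum_{k>j}\rho(k)=0.\tag{4}$$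
Let $M_0=\sum_l\rho(l)\le m$. Every term in (4) is summable over $j$: we have $\sum_jc_j=m^2$, $\sum_j2mj\rho(j)=2m^2$, $\sum_j(j-1)\rho(j)=m-M_0$, and $\sum_j\sum_{k>j}\rho(k)=\sum_k(k-1)\rho(k)=m-M_0$. Summing (4),
$$m^2-2m^2-(m-M_0)+2(m-M_0)=0,$$
so $M_0=m-m^2=m(1-m)$. Since $m>0$ we have $\rho\ne0$ and $M_0>0$, so $m<1$.

Now write $\sum_{k>j}\rho(k)=M_0-\sum_{i<j}\rho(i)-\rho(j)$ in (4). The total coefficient of $\rho(j)$ becomes $-(2mj+j-1+2)=-(\lambda j+1)$, and (4) turns into $(\lambda j+1)\rho(j)=c_j+2\bigl(m(1-m)-\sum_{i<j}\rho(i)\bigr)$, which is (R). As (R) determines $\rho(1),\rho(2),\dots$ successively, $\rho$ is unique.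

For (b), read the last step backwards: (R) together with $\sum\rho=m(1-m)$ gives (4), and (4) is $2(Q_c+Q_f)(j)=0$ because $m_1(\rho)=m$. $\square$

So Theorem A is equivalent to this: the sequence produced by (R) is nonnegative, has sum $m(1-m)$, and has mass $m$.

## First terms, and why induction on the size stops

Let us compute with general $(m,s)$ in (1). First, $\rho(1)=\frac{2s}{\lambda+1}=\frac{s}{m+1}$, so
$$T_1=s-\frac s{m+1}=\frac{sm}{m+1}>0.$$
Next, for every $l$, subtracting (1) from $T_{l-1}$ gives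
$$T_l=\frac{(\lambda l-1)T_{l-1}-c_l}{\lambda l+1}.\tag{5}$$
With $l=2$ and $c_2=\rho(1)^2$ this gives
$$T_2=\frac{s}{(m+1)^2(4m+3)}\bigl(m(m+1)(4m+1)-s\bigr).$$
For $s=m(1-m)$ the bracket is $m(4m^2+6m)>0$. For instance, $m=\frac34$ gives $s=\frac3{16}$, $\rho(1)=\frac3{28}$, $T_1=\frac9{112}$, $\rho(2)=\frac{45}{1568}$, $T_2=\frac{81}{1568}$.

It is natural to prove $T_l\ge0$ by induction on $l$. By (5) the induction step needs the upper bound $c_l\le(\lambda l-1)T_{l-1}$, while the hypothesis $T_1,\dots,T_{l-1}\ge0$ gives only signs. And signs are not enough. For $m=\frac1{10}$, $s=\frac15$ we have $T_0,T_1>0$, but $m(m+1)(4m+1)=0.154<s$, so $T_2<0$. Nor do the first sizes see the right threshold: $T_1\ge0$ is no condition on $s$, and $T_2\ge0$ only asks $s\le m(m+1)(4m+1)$, which is strictly weaker than $s\le m(1-m)$. The condition $s\le m(1-m)$ is visible only through infinitely many sizes at once, and the argument has to be global. We therefore first look at what nonnegative tails would imply.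

## Nonnegative tails determine the number and the mass

**Lemma 2.** Let $m,s>0$ and suppose $T_l\ge0$ for all $l$ in (1). Then $\rho(l)>0$ and $T_l>0$ for all $l$, $\sum_l\rho(l)=s$, and $m_1(\rho)=p_+(m,s)$. With $F(x)=\sum_l\rho(l)(1-e^{-lx})$ and $p=F'$,
$$p^2-\lambda p+F\coth\tfrac x2=s\qquad(x>0).\tag{6}$$

**Proof.** *Signs.* We have $\rho(1)=\frac{2s}{\lambda+1}>0$. If $\rho(1),\dots,\rho(l-1)>0$ with $l\ge2$, then $c_l>0$ and $T_{l-1}\ge0$, so $\rho(l)>0$. Thus $T_l$ is strictly decreasing and $\ge0$, hence $>0$. Let $T_\infty=\lim T_l\ge0$. Then $\sum\rho=s-T_\infty$ and $T_{l-1}=T_\infty+\sum_{i\ge l}\rho(i)$.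

*The functional equation.* As $\sum\rho<\infty$, the series $p(x)=\sum_lh_le^{-lx}$ converges for $x>0$, and $F(x)=\int_0^xp$ by Tonelli. Multiply (1) by $z^l=e^{-lx}$ and sum over $l$. The left side gives $\lambda p+\sum\rho(l)z^l=\lambda p+(s-T_\infty-F)$. On the right, $\sum c_lz^l=p^2$, and
$$\sum_{l\ge1}z^l\sum_{i\ge l}\rho(i)=\sum_i\rho(i)\frac{z-z^{i+1}}{1-z}=\frac z{1-z}F .$$
So, with (3), $\lambda p+(s-T_\infty-F)=p^2+(\coth\frac x2-1)(F+T_\infty)$, that is,
$$p^2-\lambda p+(F+T_\infty)\coth\tfrac x2=s.$$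

*No number is lost.* Since $p^2-\lambda p\ge-\lambda^2/4$, we get $(F+T_\infty)\coth\frac x2\le s+\lambda^2/4$. As $x\to0$, $\coth\frac x2\to\infty$, so $T_\infty=0$, and (6) follows.

*The mass.* As $p$ is decreasing, $F(x)=\int_0^xp\ge xp(x)$. By (3), $2p\le xp\coth\frac x2\le F\coth\frac x2\le s+\lambda^2/4$. So $p$ is bounded, and by monotone convergence $p_0:=m_1(\rho)=\lim_{x\to0}p(x)<\infty$. Then $F/x\to p_0$ and $F\coth\frac x2\to2p_0$. Letting $x\to0$ in (6), $p_0^2-\lambda p_0+2p_0=s$, i.e. $p_0^2-(2m-1)p_0-s=0$. As $p_0>0$, $p_0=p_+(m,s)$. $\square$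

For $s=m(1-m)$, (2) gives $p_+=m$, exactly what Lemma 1(b) needs. So Theorem A is reduced to showing $T_l\ge0$. We shall prove it for slightly smaller $s$ and pass to the limit.

**Proposition 3.** If $0<m<1$ and $0<s<m(1-m)$, then $T_l>0$ for all $l$.

The proof occupies the next three sections.

## A path of parameters and the first zero of a tail

*The purpose of this section* is to convert a failure of positivity into a finite positive sequence with two exact identities.

Write $(\bar m,\bar s)$ for the given pair, fix $m_0\in(0,\frac12)$, and join $(m_0,0)$ to $(\bar m,\bar s)$ by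
$$m(\tau)=(1-\tau)m_0+\tau\bar m,\qquad s(\tau)=\tau\bar s,\qquad\tau\in[0,1].$$
The function $m\mapsto m(1-m)$ is concave, so $m(\tau)(1-m(\tau))\ge(1-\tau)m_0(1-m_0)+\tau\bar m(1-\bar m)$. Since $m_0(1-m_0)>0$ and $\bar m(1-\bar m)>\bar s$,
$$s(\tau)<m(\tau)(1-m(\tau))\qquad\text{for all }\tau\in[0,1].\tag{7}$$
Let $T_l(\tau),\rho(l),\dots$ be given by (1) with parameters $m(\tau),s(\tau)$.

**Step 1: near $\tau=0$ finitely many tails are positive.** Inductively $\rho(l)=O(\tau)$ and $c_l=O(\tau^2)$ as $\tau\to0$. By (5), $T_l(\tau)/\tau$ has the limit of $T_{l-1}(\tau)/\tau$ times $\frac{\lambda_0l-1}{\lambda_0l+1}$, where $\lambda_0=2m_0+1$. Hence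
$$\frac{T_l(\tau)}\tau\longrightarrow\bar s\prod_{i\le l}\Bigl(1-\frac2{(2m_0+1)i+1}\Bigr)>0,$$
because $(2m_0+1)i+1>2$.

**Step 2: the first zero occurs at the last index.** Suppose the proposition fails: $T_L(1)\le0$ for some $L\ge1$. For $n\ge L$ let
$$\tau_n=\min\{\tau\in(0,1]:T_l(\tau)\le0\text{ for some }1\le l\le n\}.$$
The set contains $\tau=1$, is closed in $(0,1]$ by continuity, and stays away from $0$ by Step 1 (only finitely many $l$ occur), so the minimum exists and is positive. The sets grow with $n$, so $\tau_n$ is nonincreasing in $n$. By continuity, at $\tau=\tau_n$ all $T_l\ge0$ for $l\le n$, and some $T_l$ with $1\le l\le n$ vanishes. Let $k$ be the least such $l$. Then $T_0=s(\tau_n)>0$ and $T_1,\dots,T_{k-1}>0$, so (1) gives $\rho(1),\dots,\rho(k)>0$. If $k<n$, then $T_k=0$ gives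
$$\rho(k+1)=\frac{c_{k+1}}{\lambda(k+1)+1}>0,$$
since $c_{k+1}\ge h_1h_k>0$. So $T_{k+1}=-\rho(k+1)<0$, a contradiction. Hence $k=n$. Write $m_n=m(\tau_n)$, $s_n=s(\tau_n)$, $\lambda_n=2m_n+1$, and $\rho_n$ for the sequence at $\tau_n$. We have found
$$\rho_n(1),\dots,\rho_n(n)>0,\qquad T_n=0,\quad\text{i.e. } T_{l-1}=\sum_{i=l}^n\rho_n(i)\ \ (1\le l\le n).\tag{8}$$
We cut the sequence at $n$: let $h_l=l\rho_n(l)$ for $l\le n$ and $h_l=0$ for $l>n$, and let $c_l=\sum_{i+k=l}h_ih_k$ for all $l\le2n$. For $l\le n$ this is the $c_l$ of (1). Set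
$$F_n(x)=\sum_{l\le n}\rho_n(l)(1-e^{-lx}),\qquad p_n=F_n'=\sum_{l\le n}h_le^{-lx}.$$

**Step 3: the functional equation with a defect.** We repeat the summation of Lemma 2 over $l\le n$. By (8), $\sum_{l\le n}\rho_n(l)=s_n$, so $\sum_{l\le n}\rho_n(l)z^l=s_n-F_n$, and $\sum_{l=1}^nT_{l-1}z^l=\frac z{1-z}F_n$. The products give $\sum_{l\le n}c_lz^l=p_n^2-E_n$, where $E_n$ collects the sizes beyond $n$. So $\lambda_np_n+s_n-F_n=p_n^2-E_n+(\coth\frac x2-1)F_n$, i.e.
$$p_n^2-\lambda_np_n+F_n\coth\tfrac x2-s_n=E_n(x):=\sum_{l=n+1}^{2n}c_le^{-lx}.\tag{9}$$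
Since $p_n^2-E_n\ge0$,
$$F_n\coth\tfrac x2\le s_n+\lambda_np_n.\tag{10}$$

**Step 4: the finite sequence has too much mass.** Multiply (1) by $l$ and sum over $l\le n$. Let $M_2=\sum_{l\le n}l^2\rho_n(l)$. By (8), $2\sum_{l\le n}lT_{l-1}=\sum_ii(i+1)\rho_n(i)=M_2+p_n(0)$. The left side is $\lambda_nM_2+p_n(0)$. Thus
$$2m_nM_2=\sum_{l\le n}lc_l<\sum_{l\le2n}lc_l=\sum_{i,k}(i+k)h_ih_k=2M_2\,p_n(0).$$
The inequality is strict because $c_{2n}=h_n^2>0$. Dividing by $2M_2>0$,
$$p_n(0)>m_n.\tag{11}$$

## The excess mass sits at sizes comparable to $n$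

Let $\tau_n\downarrow\tau_\infty$ and $(m_n,s_n)\to(m_*,s_*)$. By (7) and (2), $p_*:=p_+(m_*,s_*)<m_*$. If $\tau_\infty>0$ then $s_*>0$. If $\tau_\infty=0$ then $s_*=0$ and $m_*=m_0<\frac12$, so $p_*=m_0-\frac12+|m_0-\frac12|=0$. Also $0<m_*<1$ in all cases.

A sensible try is to let $n\to\infty$ at each fixed size. By continuity $\rho_n(l)\to\rho_*(l)$, the sequence at $(m_*,s_*)$, and its tails are $\ge0$. If $s_*>0$, Lemma 2 says its mass is $p_*<m_*$, while the finite sequences have mass $p_n(0)>m_n\to m_*$. This is not a contradiction. It only shows that an amount of mass of at least $m_*-p_*$ moves to larger and larger sizes as $n\to\infty$, and limits at fixed sizes cannot follow it. So we ask where the escaping mass goes. First we show that the mass stays bounded and that it can be seen at the scale $n$.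

Fix $P\in(p_*,m_*)$; then $0<P<1$. For large $n$, $P<m_n<p_n(0)$. As $p_n$ decreases strictly to $0$, there is a unique $x_n>0$ with $p_n(x_n)=P$.

**Step 5: $nx_n$ is bounded.** We bound $E_n(x_n)$ above by a quantity decaying in $nx_n$, and below by a positive constant. Since $F_n(x)=\int_0^xp_n\ge xp_n(x)$ and $F_n$ increases, (10) at $x_n$ gives
$$\tfrac{x_n}2p_n(\tfrac{x_n}2)\le F_n(\tfrac{x_n}2)\le F_n(x_n)\le\tanh(\tfrac{x_n}2)(s_n+\lambda_nP)\le4\cdot\tfrac{x_n}2,$$
because $s_n<m_n(1-m_n)\le\frac14$, $\lambda_n<3$, $P<1$ and $\tanh y\le y$. So $p_n(x_n/2)\le4$. In $E_n(x_n)$ only $l>n$ occur, so half of the exponent can be given away: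
$$E_n(x_n)\le e^{-nx_n/2}\sum_{l>n}c_le^{-lx_n/2}\le e^{-nx_n/2}p_n(\tfrac{x_n}2)^2\le16e^{-nx_n/2}.$$
For the lower bound, $F_n\coth\frac x2\ge xp_n\coth\frac x2\ge2p_n$, and (9) gives
$$E_n(x_n)\ge P^2-\lambda_nP+2P-s_n=P^2-(2m_n-1)P-s_n\longrightarrow P^2-(2m_*-1)P-s_*>0,$$
since $P$ exceeds the larger root $p_*$. Hence $e^{-nx_n/2}$ is bounded below by a positive constant, and there is $C$ with $nx_n\le C$ for all large $n$. Consequently $p_n(C/n)\le p_n(x_n)=P$. All sizes are $\le n$, so $e^{C-lC/n}\ge1$ for $l\le n$, and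
$$p_n(0)\le e^Cp_n(C/n)\le e^C=:K.$$

## Rescaling to a measure equation on $[0,2]$

**Step 6: passing to the limit at scale $n$.** Let $\eta_n=\sum_{l\le n}h_l\delta_{l/n}$ on $[0,1]$, of total mass $p_n(0)\in(m_n,K]$, and $e_n=\sum_{l=n+1}^{2n}c_l\delta_{l/n}$ on $[1,2]$, of mass at most $p_n(0)^2\le K^2$. In such a rescaling, mass at bounded sizes ends up at the origin: for example $\frac12\delta_{1/n}+\frac12\delta_{n/n}\rightharpoonup\frac12\delta_0+\frac12\delta_1$.

Recall that finite measures of bounded mass on a compact interval have weakly convergent subsequences. Along a subsequence $\eta_n\rightharpoonup\eta$ on $[0,1]$ and $e_n\rightharpoonup e$ on $[1,2]$. Testing with the constant $1$, $\eta([0,1])=\lim p_n(0)\ge m_*$. Write $\hat\mu(y)=\int e^{-yr}\mu(dr)$ for the Laplace transform. For $y>0$ put $x=y/n$ in (9). Then $p_n(y/n)=\hat\eta_n(y)\to\hat\eta(y)$ and $E_n(y/n)=\hat e_n(y)\to\hat e(y)$. Further $nF_n(y/n)=\int_0^yp_n(u/n)\,du\to\int_0^y\hat\eta(u)\,du$ by dominated convergence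 (bound $K$), and $\frac1n\coth\frac y{2n}\to\frac2y$. With $\lambda_*=2m_*+1$,
$$\hat\eta(y)^2-\lambda_*\hat\eta(y)+\frac2y\int_0^y\hat\eta(u)\,du-s_*=\hat e(y)\qquad(y>0).\tag{12}$$

**Step 7: separating the mass that stays at small sizes.** Write $\eta=p_b\delta_0+\eta'$ with $\eta'$ carried by $(0,1]$. As $y\to\infty$, $\hat\eta(y)\to p_b$, also $\frac1y\int_0^y\hat\eta\to p_b$, and $\hat e(y)\le K^2e^{-y}\to0$. So $p_b\ge0$ satisfies
$$p_b^2-(2m_*-1)p_b-s_*=0.\tag{13}$$
If $s_*>0$, the only root $\ge0$ is $p_*$. If $s_*=0$, then $m_*=m_0$, the roots are $0$ and $2m_0-1<0$, so $p_b=0=p_*$. In both cases $p_b=p_*$, and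
$$\eta'((0,1])\ge m_*-p_*>0.\tag{14}$$

**Step 8: the equation for the escaped mass.** Insert $\hat\eta=p_*+\hat\eta'$ into (12). The constants cancel by (13), and with $\kappa=\lambda_*-2p_*$,
$$\hat\eta'^2-\kappa\hat\eta'+\frac2y\int_0^y\hat\eta'(u)\,du=\hat e.\tag{15}$$
To read this as an equation between measures, note
$$\frac1y\int_0^y\hat\eta'(u)\,du=\int\frac{1-e^{-yr}}{yr}\,\eta'(dr),\qquad\frac{1-e^{-yr}}{yr}=\frac1r\int_0^re^{-yq}\,dq .$$
So by Tonelli the left expression is the Laplace transform of the density $N(q)=\int_{[q,1]}\sigma^{-1}\,\eta'(d\sigma)$ on $(0,1)$, and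
$$\int_0^1N\,dq=\int\sigma^{-1}\sigma\,\eta'(d\sigma)=\eta'((0,1]).$$
(For $\eta'=\delta_r$ with $0<r\le 1$ the density is $\frac1r$ on $(0,r]$, with integral $1$: a cluster splits uniformly.) We have $\kappa=1+2(m_*-p_*)>0$, so after moving $\kappa\hat\eta'$ to the right, both sides of (15) are transforms of finite positive measures. A finite measure on $[0,\infty)$ is determined by its Laplace transform, so
$$\eta'*\eta'+2N(r)\,dr=\kappa\,\eta'+e.\tag{16}$$

**Step 9: gain exceeds loss.** The defect $e$ lives on $[1,2]$ and gives no mass to $(0,1)$. Evaluating (16) on $(0,1)$ and dropping $\eta'*\eta'\ge0$,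
$$\kappa\,\eta'((0,1))\ge2\int_0^1N\,dr=2\,\eta'((0,1]).$$
Since $\kappa>0$ and $\eta'((0,1))\le\eta'((0,1])$, this gives $(2-\kappa)\,\eta'((0,1])\le0$. But
$$\kappa=2m_*+1-2p_*=2-2\sqrt{(m_*-\tfrac12)^2+s_*}<2,$$
because $s_*>0$ or $m_*=m_0\ne\frac12$. So $\eta'((0,1])=0$, contradicting (14). This proves Proposition 3. $\square$

The strict inequality $s<m(1-m)$ was used for (14): on the curve $s=m(1-m)$ we would have $p_*=m_*$, and (14) would only say $\eta'((0,1])\ge0$. The boundary case is recovered by continuity, next.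

## Existence, uniqueness and general constants

**Proof of Theorem A.** Let $0<m<1$. For $0<s<m(1-m)$ all $T_l>0$ by Proposition 3. Each $T_l$ is continuous in $s$, so $T_l\ge0$ for all $l$ at $s=m(1-m)$. By Lemma 2 the sequence defined by (R) is positive, has $\sum\rho=m(1-m)$, and has mass $p_+(m,m(1-m))=m$. By Lemma 1(b) it is stationary. By Lemma 1(a) it is the only stationary solution of mass $m$, and it satisfies (R). $\blacksquare$

**Proof of Theorem B(1).** For $m\ge1$ there is no stationary solution by Lemma 1(a); for $0<m<1$ there is one by Theorem A. For $a=Ajk$, $b=B$, write $\rho=\frac BA\sigma$. The coagulation operator with constant $A$ at $\rho$ is $A(\frac BA)^2=\frac{B^2}A$ times the one with $A=1$ at $\sigma$. The fragmentation operator is $B\cdot\frac BA=\frac{B^2}A$ times the one with $B=1$ at $\sigma$. So $\rho$ is stationary for $(A,B)$ if and only if $\sigma$ is stationary for $(1,1)$, and $m_1(\sigma)=\frac ABm_1(\rho)$. The claims follow from the case $A=B=1$ with mass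 $Am/B$. $\blacksquare$

## The threshold $s=m(1-m)$ is sharp

**An expansion at $x=0$.** Both remaining parts of Theorem B rest on (6) near $x=0$. Let $m,s>0$, $T_l\ge0$ for all $l$, $p_0=p_+(m,s)$, and
$$\varphi=p_0-p=\sum_lh_l(1-e^{-lx}),$$
using $p_0=m_1(\rho)$ from Lemma 2. The function $\varphi$ is continuous and concave on $[0,\infty)$, positive for $x>0$, and $\varphi(0)=0$. Let $v(x)=\frac1x\int_0^x\varphi$. Concavity gives $\varphi(u)\ge\frac ux\varphi(x)$ for $0\le u\le x$, so $v\ge\varphi/2$. Moreover $F=\int_0^xp=x(p_0-v)$.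

Write $x\coth\frac x2=2+\delta$ with $0\le\delta\le\frac{x^2}6$ by (3), and put $p=p_0-\varphi$ in (6):
$$p_0^2-2p_0\varphi+\varphi^2-\lambda p_0+\lambda\varphi+(p_0-v)(2+\delta)=s.$$
As $p_0^2-\lambda p_0+2p_0=s$, this simplifies to
$$2v=\kappa\varphi+\varphi^2+\varepsilon,\qquad\kappa=\lambda-2p_0=1-2(p_0-m),\qquad 0\le\varepsilon(x)=\delta(p_0-v)\le\frac{p_0x^2}6.\tag{17}$$
Here $0\le p_0-v\le p_0$ because $F\ge0$ and $v\ge0$.

**Proof of Theorem B(2).** If $0<s\le m(1-m)$, then $m<1$, and $T_l\ge0$ for all $l$ by Proposition 3 and continuity in $s$. The remaining claims are Lemma 2.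

Let $s>m(1-m)$, $s>0$, and suppose $T_l\ge0$ for all $l$. By (2), $p_0>m$, so $\kappa<1$. From $\varphi\le2v$ and (17),
$$(1-\kappa-\varphi)\varphi\le\frac{p_0x^2}6 .$$
As $\varphi\to0$ when $x\to0$, the bracket is bounded below by a positive constant near $0$, so $\varphi=O(x^2)$. But $\varphi/x$ is nonincreasing (concavity and $\varphi(0)=0$) and tends to $0$ as $x\to0$, so $\varphi/x\le0$ for all $x>0$. This contradicts $\varphi>0$. $\blacksquare$

## The radius of convergence exceeds one

From here on $0<m<1$, $s=m(1-m)$, $\rho=\tilde\rho$, $p_0=m$, $\kappa=1$, and $H(z)=\sum_ll\tilde\rho(l)z^l$. Thus $H(e^{-x})=p(x)=m-\varphi(x)$, and $H$ has the same radius of convergence $R$ as $\sum\tilde\rho(l)z^l$. Since $H(1)=m<\infty$, $R\ge1$. Recall Pringsheim's theorem: a power series with nonnegative coefficients and finite radius of convergence $R$ has no analytic continuation to a neighborhood of $z=R$. So $R>1$ will follow once $H$ is continued analytically to $z=1$.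

**Step 10: $\varphi=O(x)$ as $x\to0$.** Now (17) reads $2v=\varphi+\varphi^2+\varepsilon$; its linear terms no longer give a direct bound as in part 2, so we use a differential inequality. Put $W=v/x=x^{-2}\int_0^x\varphi$. Then
$$W'=\frac{\varphi-2v}{x^2}=-\frac{\varphi^2+\varepsilon}{x^2}\ge-4W^2-\frac m6,$$
using $\varphi\le2v=2xW$ and $\varepsilon\le mx^2/6$. Since $xW=v\to0$, there is $x_1>0$ with $4xW\le\frac14$ on $(0,x_1]$. There $4W^2\le\frac W{4x}$, so $W'\ge-\frac W{4x}-\frac m6$, and
$$(x^{1/4}W)'=x^{1/4}\Bigl(W'+\frac W{4x}\Bigr)\ge-\frac m6x^{1/4}.$$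
Integrating from $x$ to $x_1$ shows that $x^{1/4}W(x)$ is bounded, say $W\le K'x^{-1/4}$. Reinserting, $W'\ge-4K'^2x^{-1/2}-\frac m6$, which is integrable at $0$. Integrating again from $x$ to $x_1$, $W$ is bounded near $0$. Hence $\varphi\le2xW=O(x)$.

**Step 11: a regular equation at $z=1$.** Let $t=\tanh\frac x2=\frac{1-z}{1+z}$, so $\frac{dt}{dx}=\frac{1-t^2}2$. With $H=m-\varphi$,
$$s+\lambda H-H^2=m(1-m)+(2m+1)(m-\varphi)-(m-\varphi)^2=2m-\varphi-\varphi^2 .$$
So (6) reads $F=t(2m-\varphi-\varphi^2)$. Differentiate in $x$, with $\frac{dF}{dx}=m-\varphi$: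
$$m-\varphi=\frac{1-t^2}2\bigl(2m-\varphi-\varphi^2-t(1+2\varphi)\varphi_t\bigr),$$
that is,
$$t(1-t^2)(1+2\varphi)\varphi_t=\varphi-\varphi^2-t^2(2m-\varphi-\varphi^2).\tag{18}$$
This is singular at $t=0$. Substitute $\varphi=tq$, $\varphi_t=q+tq'$, and divide by $t^2$. The left side becomes $(1-t^2)(1+2tq)q'+(1-t^2)(\frac qt+2q^2)$, and the right side $\frac qt-q^2-2m+tq+t^2q^2$. The terms $\frac qt$ cancel, and
$$q'=\frac{-2m+2tq-3(1-t^2)q^2}{(1-t^2)(1+2tq)}.\tag{19}$$
By Step 10 and $t\sim x/2$, $q=\varphi/t$ is positive and bounded as $t\to0^+$. So $q'$ is bounded by (19), and $q$ has a limit $q_0$. The right side of (19) is analytic near $(t,q)=(0,q_0)$, where the denominator is $1$. Extended by $q(0)=q_0$, $q$ solves (19) on $[0,t_0)$ for some $t_0>0$, and by uniqueness of solutions it coincides with the analytic solution through $(0,q_0)$. Therefore $H=m-tq$ extends analytically to a neighborhood of $t=0$, i.e. of $z=1$. By Pringsheim's theorem $R>1$.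

**Step 12: the upper bound for $R$.** We compare with Catalan numbers. For $l\ge2$, by (1) and $T_{l-1}\ge0$, $(\lambda+1)h_l\ge(\lambda l+1)\rho(l)\ge c_l$. With $b_l=h_l/(\lambda+1)$ this is $b_l\ge\sum_{i=1}^{l-1}b_ib_{l-i}$. The Catalan numbers satisfy $\mathrm{Cat}_0=1$ and $\mathrm{Cat}_{l-1}=\sum_{i=1}^{l-1}\mathrm{Cat}_{i-1}\mathrm{Cat}_{l-i-1}$ for $l\ge2$, so by induction $b_l\ge\mathrm{Cat}_{l-1}b_1^l$. Since $\mathrm{Cat}_k^{1/k}\to4$, $R\le\frac1{4b_1}$. Here
$$b_1=\frac{\rho(1)}{\lambda+1}=\frac{2m(1-m)}{(2m+2)^2}=\frac{m(1-m)}{2(m+1)^2},$$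
so $R\le\frac{(m+1)^2}{2m(1-m)}$; in particular $R<\infty$.

## The value $H(R)=m+\frac12$ and the square-root singularity

**Step 13: the differential equation for $H$.** By (6), $F=\frac{1-z}{1+z}\,(s+\lambda H-H^2)$ for $0<z<1$. Since $\frac d{dx}=-z\frac d{dz}$, $z\frac{dF}{dz}=-H$. Applying $z\frac d{dz}$ to the product and multiplying by $(1+z)^2$,
$$z(1-z^2)(2m+1-2H)H'=\mathcal N(z,H):=2z(s+\lambda H-H^2)-(1+z)^2H.\tag{20}$$
Both sides are analytic in $|z|<R$, so (20) holds there by the identity theorem.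

**Step 14: $H(R)=m+\frac12$.** On $[1,R)$ write $\mathcal N(z,H(z))=2zH\,\Theta$ with
$$\Theta=\frac sH-H+\lambda-\frac{(1+z)^2}{2z}.$$
As $H(1)=m$, $\Theta(1)=(1-m)-m+(2m+1)-2=0$. On $[1,R)$ both $H$ and $\frac{(1+z)^2}{2z}=1+\frac12(z+\frac1z)$ increase strictly, so $\Theta$ decreases strictly. Hence $\mathcal N<0$ on $(1,R)$. In (20) we have $1-z^2<0$ and $H'>0$ there, so $2m+1-2H>0$, i.e. $H<m+\frac12$. By monotone convergence
$$H(R):=\lim_{z\uparrow R}H(z)=\sum_lh_lR^l\le m+\tfrac12 .$$
By the strict decrease of $\Theta$, also $\mathcal N_R:=\mathcal N(R,H(R))<0$.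

Suppose $H(R)<m+\frac12$. Then (20), solved for $H'$, has an analytic right side near $(R,H(R))$, since $R(1-R^2)\ne0$. The function $H$ on $[R-\delta,R]$ is continuous and solves it up to the end point, so it coincides with the analytic solution through $(R,H(R))$, and $H$ continues analytically to $z=R$. This contradicts Pringsheim's theorem. So $H(R)=m+\frac12$.

**Step 15: no other singularity on $|z|=R$.** As $\sum h_lR^l<\infty$, $H$ is continuous on $|z|\le R$. Let $|z_0|=R$, $z_0\ne R$. Equality $|H(z_0)|=H(R)$ would force all $h_lz_0^l$ to have the same argument; since $h_1,h_2>0$, $z_0$ would be positive. So $|H(z_0)|<m+\frac12$, and $2m+1-2H(z_0)\ne0$. Also $z_0\ne0,\pm1$ because $R>1$. Hence (20) is regular at $(z_0,H(z_0))$. Let $G$ be its analytic solution with $G(z_0)=H(z_0)$. On a short radial segment ending at $z_0$ both $H$ and $G$ solve the equation and agree at $z_0$, so they agree on the segment, and by the identity theorem on the part of a small disc about $z_0$ inside $|z|<R$.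 So $G$ continues $H$ across $z_0$.

**Step 16: the expansion at $R$.** Exchange the roles of $z$ and $H$. Since $\mathcal N_R\ne0$, the equation
$$\frac{dz}{dH}=\frac{z(1-z^2)(2m+1-2H)}{\mathcal N(z,H)}$$
is regular at $(R,m+\frac12)$ and has an analytic solution $Z$ with $Z(m+\frac12)=R$. The inverse of $H|_{(R-\delta,R)}$ solves it and tends to $R$ at the end point, so by uniqueness it is $Z$. With $\omega=m+\frac12-H$ the factor $2m+1-2H$ is $2\omega$, and $\frac{dz}{d\omega}=-\frac{2R(R^2-1)}{|\mathcal N_R|}\,\omega\,(1+O(\omega))$. Hence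
$$R-z=\frac{R(R^2-1)}{|\mathcal N_R|}\,\omega^2(1+O(\omega)),$$
that is, $1-\frac zR=\omega^2g(\omega)$ with $g$ analytic and $g(0)=\frac{R^2-1}{|\mathcal N_R|}>0$. The map $\zeta=\omega\sqrt{g(\omega)}$ is analytic and locally invertible at $0$; its inverse is $\omega=\psi(\zeta)=c\,\zeta+O(\zeta^2)$ with $c=g(0)^{-1/2}$. For real $z<R$ near $R$ we have $\omega>0$, so $\zeta=\sqrt{1-z/R}$ with the principal branch. The function $m+\frac12-\psi(\sqrt{1-z/R})$ is analytic in a disc about $R$ slit along $[R,\infty)$ and, by the identity theorem, equals $H$ in the part with $|z|<R$, which is convex. So in the slit neighborhood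
$$H=m+\tfrac12-c\sqrt{1-z/R}+O(|1-z/R|),\qquad c^2=\frac{|\mathcal N_R|}{R^2-1}.\tag{21}$$
At $H=m+\frac12=\frac\lambda2$ we have $s+\lambda H-H^2=s+(m+\frac12)^2=2m+\frac14$, so
$$c^2=\frac{(m+\frac12)(1+R)^2-2R(2m+\frac14)}{R^2-1}=\frac{(2m+1)(1+R)^2-(8m+1)R}{2(R^2-1)}.$$
As a check on the sign, $(1+R)^2>4R$, so the numerator exceeds $(8m+4)R-(8m+1)R=3R>0$.

**Step 17: from the singularity to the coefficients.** A $\Delta$-domain at $R$ is a set $\{|z|<R',\ z\ne R,\ |\arg(z-R)|>\theta\}$ with $R'>R$ and $0<\theta<\frac\pi2$. We claim that $H$ is analytic in one. Take the slit disc of Step 16 about $R$ and cover the rest of the circle, which is compact, by finitely many discs from Step 15, centered on $|z|=R$ and small enough to miss $[R,\infty)$. The continuations fit together. If two of the discs meet, their intersection is convex and contains a point of the segment joining their centers. This point satisfies $|z|\le R$, so the intersection also meets $|z|<R$, where both continuations equal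 $H$. The same holds for a small disc and the slit disc, because the small disc misses the slit. The union with $|z|<R$ contains a $\Delta$-domain.

The transfer theorem of Flajolet and Odlyzko (*Singularity analysis of generating functions*, SIAM J. Discrete Math. 3 (1990)) says that, for a function analytic in a $\Delta$-domain at $R$, terms of an expansion at $R$ transfer to coefficients: $(1-z/R)^{1/2}$ contributes $\sim R^{-l}\,l^{-3/2}/\Gamma(-\frac12)=-\frac1{2\sqrt\pi}R^{-l}l^{-3/2}$, and an error $O(|1-z/R|)$ contributes $O(R^{-l}l^{-2})$. As an example, $\frac12(1-\sqrt{1-4z})=\sum_{l\ge1}\mathrm{Cat}_{l-1}z^l$ has $R=\frac14$ and coefficients $\sim\frac1{4\sqrt\pi}4^l\,l^{-3/2}$. Applied to (21),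
$$l\tilde\rho(l)=h_l\sim\frac c{2\sqrt\pi}\,l^{-3/2}R^{-l},\qquad\text{i.e.}\qquad\tilde\rho(l)\sim\frac c{2\sqrt\pi}\,l^{-5/2}R^{-l}.$$
With Steps 11, 12 and 14 this proves Theorem B(3). $\blacksquare$
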